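\title{Sharp bounds for the smooth and formal stability algebras of real-analytic hypersurfaces in $\mathbb{C}^2$}


\begin{abstract}
Let $M\subset\mathbb{C}^2$ be a germ at $0$ of a real-analytic Levi nonflat hypersurface. We prove that the formal infinitesimal automorphisms of $M$ vanishing at $0$ form a solvable Lie algebra of real dimension at most $5$, that the smooth infinitesimal CR automorphisms vanishing at $0$ form a solvable Lie algebra of real dimension at most $8$, and that both bounds are sharp. The proof prolongs the equations of an infinitesimal automorphism to a linear system of rank $8$ whose coefficients have poles of finite order along the Levi degenerate set. The formal algebra then embeds in $\mathfrak{sl}_3$ over a field of formal series, while the smooth algebra is assembled from the two sides of a complex curve contained in $M$, which gives $8=5+3$.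
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $M\subset\mathbb{C}^2$ be a germ at $0\in M$ of a real-analytic real hypersurface, with real-analytic defining function $\rho$, $d\rho(0)\neq0$. The field $L=\rho_{z_2}\partial_{z_1}-\rho_{z_1}\partial_{z_2}$ is tangent to $M$, has no zeros, and spans the tangent vectors of type $(1,0)$. A function $h$ on $M$ is \emph{CR} if $\bar Lh=0$; restrictions of holomorphic functions are CR. The hypersurface is \emph{Levi nondegenerate} at $p$ if $[L,\bar L](p)$ is not a linear combination of $L(p)$ and $\bar L(p)$. It is \emph{Levi nonflat} if its Levi form does not vanish identically, that is, if there are Levi nondegenerate points arbitrarily close to $0$. These notions do not change when $L$ is multiplied by a function without zeros.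

For $k=\omega$ (real-analytic) or $k=\infty$ (smooth), let $\mathfrak{hol}^k(M,0)$ be the space of germs at $0$ of fields
\[
X=f_1\,\partial_{z_1}+f_2\,\partial_{z_2}
\]
along $M$ whose coefficients $f_j$ are CR functions of class $C^k$ on $M$ and for which the real field $X+\bar X$ is tangent to $M$. These are the generators of local flows of holomorphic, respectively smooth CR, transformations preserving $M$; we call them \emph{infinitesimal CR automorphisms}. The bracket is that of the vector fields $X+\bar X$ on $M$. The \emph{stability algebra} $\mathfrak{aut}^k(M,0)$ consists of the fields with $X|_0=0$; its dimension counts the parameters of symmetries that fix the origin. In the formal category, $\mathfrak{hol}^f(M,0)$ consists of the fields $X$ with $f_j\in\mathbb{C}[[z_1,z_2]]$ such that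
\[
(X+\bar X)\rho=\sum_{j=1}^2 f_j(z)\,\frac{\partial\rho}{\partial z_j}+\sum_{j=1}^2\overline{f_j}(\bar z)\,\frac{\partial\rho}{\partial\bar z_j}
\]
lies in the ideal generated by $\rho$ in $\mathbb{C}[[z,\bar z]]$, and $\mathfrak{aut}^f(M,0)$ is the subalgebra defined by $f_1(0)=f_2(0)=0$. Tangency of $X+\bar X$ is not preserved under multiplication by $i$, so all of these are real Lie algebras. Throughout, Lie algebras are real unless said otherwise, and $\dim$ means $\dim_{\mathbb{R}}$.

Two known results frame the question. For every real-analytic Levi nonflat $M\subset\mathbb{C}^2$ one has $\dim\mathfrak{aut}^\omega(M,0)\le5$, and this bound is sharp. On the other hand, there are real-analytic holomorphically nondegenerate hypersurfaces $M\subset\mathbb{C}^2$ with $\mathfrak{aut}^\omega(M,0)\subsetneq\mathfrak{aut}^\infty(M,0)$. Kossovskiy and Lamel \cite{KL} pose the problem of finding the sharp upper bounds for $\dim\mathfrak{aut}^\infty(M,0)$ and $\dim\mathfrak{aut}^f(M,0)$ over all real-analytic Levi nonflat $M\subset\mathbb{C}^2$; this includes deciding whether these dimensions are bounded at all.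

Levi nonflatness cannot be dropped: on $\{\operatorname{Im}z_2=0\}$ every field $h(z)\partial_{z_1}$ with $h$ holomorphic is tangent. For Levi nonflat $M$ the natural guess is $5$ in all categories. The hyperquadric has eight independent infinitesimal automorphisms, five of which vanish at the origin, and the analytic bound says that degeneracy of the Levi form at $0$ does not raise this number. But there are reasons for doubt. A formal field need not converge, so it cannot be evaluated at a nearby Levi nondegenerate point, where the theory is finite-dimensional. And if $M$ contains a complex curve through $0$, a smooth field may vanish on one side of the curve and not on the other, so that the two sides contribute separately; the crude count is then $8+8$. It turns out that the guess $5$ is right for formal fields and wrong for smooth ones.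

\subsection{Results}

We write $(z,w)$ for the coordinates of $\mathbb{C}^2$. We say that $(M,0)$ is of \emph{finite type} if no germ of a complex curve through $0$ lies in $M$, and of \emph{infinite type} otherwise.

\begin{theorem}\label{thm:main}
Let $(M,0)\subset\mathbb{C}^2$ be a real-analytic Levi nonflat germ.
\begin{enumerate}
\item[(i)] The algebra $\mathfrak{aut}^f(M,0)$ is solvable and $\dim\mathfrak{aut}^f(M,0)\le5$. Equality holds for the hyperquadric $\mathcal{Q}:\operatorname{Im}w=|z|^2$, and also for a hypersurface of infinite type.
\item[(ii)] The algebra $\mathfrak{aut}^\infty(M,0)$ is solvable and $\dim\mathfrak{aut}^\infty(M,0)\le8$. Equality holds for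
\[
M_0:\quad\operatorname{Im}w=|w|^2\cdot\tfrac12\arcsin|z|^2 .
\]
\end{enumerate}
\end{theorem}

The method gives more. We call $M$ \emph{spherical near $p$} if a local biholomorphism maps a neighborhood of $p$ in $M$ onto an open subset of $\mathcal{Q}$, and \emph{generically spherical} if it is spherical near every Levi nondegenerate point close to $0$; by Proposition~\ref{prop:rank} it is otherwise spherical near none of them. The \emph{Heisenberg algebra} is the algebra with basis $e_1,e_2,e_3$, where $[e_1,e_2]=e_3$ and $e_3$ is central.

\begin{theorem}\label{thm:more}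
Let $(M,0)\subset\mathbb{C}^2$ be a real-analytic Levi nonflat germ.
\begin{enumerate}
\item[(a)] If $M$ is of finite type, then $\dim\mathfrak{aut}^\infty(M,0)\le5$.
\item[(b)] If $M$ is not generically spherical, then $\dim\mathfrak{aut}^f(M,0)\le3$ and $\dim\mathfrak{aut}^\infty(M,0)\le5$. The bound $5$ is sharp in this class.
\item[(c)] If $\dim\mathfrak{aut}^\infty(M,0)=8$, then $M$ is of infinite type and generically spherical, and $\mathfrak{aut}^\infty(M,0)$ is an extension of $\mathbb{R}^2$ by the direct sum of two Heisenberg algebras.
\item[(d)] $\dim\mathfrak{hol}^f(M,0)\le8$ and $\dim\mathfrak{hol}^\infty(M,0)\le8$, with equality for the hyperquadric.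
\end{enumerate}
\end{theorem}

Section~\ref{sec:quadric} collects the facts on the hyperquadric and on $\mathfrak{su}(2,1)$ from which the numbers $8$, $5$ and $3$ come. Section~\ref{sec:model} shows the whole argument on a model in one real variable, and Section~\ref{sec:examples} gives the hypersurfaces that attain the bounds of Theorem~\ref{thm:main}. The upper bounds rest on the prolongation of Section~\ref{sec:prolong}; the formal bound follows in Section~\ref{sec:formal}, and the smooth bound in Sections~\ref{sec:sides} and~\ref{sec:smooth}. Theorem~\ref{thm:more} is not used in the proof of Theorem~\ref{thm:main}; part (a) is proved in Section~\ref{sec:smooth} and the rest in Section~\ref{sec:more}.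

\section{The hyperquadric and the algebra $\mathfrak{su}(2,1)$}\label{sec:quadric}

\subsection{Eight fields}

We use capital letters for the coordinates on the model $\mathcal{Q}:\operatorname{Im}W=|Z|^2$. Let $\rho=\operatorname{Im}W-|Z|^2$ and let $X=f_1\partial_Z+f_2\partial_W$ be holomorphic. Then $(X+\bar X)\rho=2\operatorname{Re}X\rho$ and $X\rho=\frac1{2i}(f_2-2i\bar Zf_1)$, so $X+\bar X$ is tangent to $\mathcal{Q}$ exactly when the function $f=(f_2-2i\bar Zf_1)|_{\mathcal{Q}}$ is real. Using $W-2i|Z|^2=\bar W$ on $\mathcal{Q}$ we compute $f$ for the following fields, where $a\in\mathbb{C}$ and the weight of a field is counted with weights $1$ for $Z$ and $2$ for $W$: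
\begin{equation}\label{eq:table}
\begin{array}{c|l|l}
\text{weight}&X&f\\ \hline
-2&\partial_W&1\\
-1&a\partial_Z+2i\bar aZ\partial_W&2i\bar aZ-2ia\bar Z\\
0&E=Z\partial_Z+2W\partial_W&W+\bar W\\
0&iZ\partial_Z&2|Z|^2\\
1&aW\partial_Z+2i\bar aZ(Z\partial_Z+W\partial_W)&2i\bar aZ\bar W-2ia\bar ZW\\
2&W(Z\partial_Z+W\partial_W)&|W|^2
\end{array}
\end{equation}
Every entry of the last column is real, so all these fields are tangent. They span a real space $\mathfrak{q}=\mathfrak{q}_{-2}\oplus\dots\oplus\mathfrak{q}_2$ with summands of dimensions $1,2,2,2,1$: the $\partial_Z$-coefficient of a real combination has the form $a+cZ+a'W+2i\bar a'Z^2+tZW$, and its vanishing leaves only a multiple of $\partial_W$. They stay independent on every open subset of $\mathcal{Q}$, because a polynomial in $Z,W$ that vanishes on an open piece of a real hypersurface is zero. The five-dimensional space $\mathfrak{q}_0\oplus\mathfrak{q}_1\oplus\mathfrak{q}_2$ consists of fields vanishing at the origin.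

\subsection{Levi nondegenerate points}

For $p\in M$ let $\mathfrak{h}_p$ be the algebra of germs at $p$ of smooth infinitesimal CR automorphisms of $M$. At a Levi nondegenerate point these germs are real-analytic (Lemma~\ref{lem:jets}). Near such a point $M$ can be written in Chern--Moser normal form $\operatorname{Im}w=|z|^2+\sum_{k,l\ge2}F_{kl}(\operatorname{Re}w)z^k\bar z^l$ with $F_{22}=F_{23}=F_{32}=F_{33}=0$, and $p$ is called \emph{umbilic} if $F_{42}(0)=0$. We use umbilic points only through the following theorem. Recall that $\mathfrak{su}(2,1)$ is the $8$-dimensional real algebra of traceless complex $3\times3$ matrices that are skew-adjoint for a Hermitian form of signature $(2,1)$.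

\begin{theorem}[\'E.~Cartan; Chern--Moser]\label{thm:CM}
Let a real-analytic hypersurface $M\subset\mathbb{C}^2$ be Levi nondegenerate near $p$.
\begin{enumerate}
\item[(i)] If $M$ is spherical near $p$, then $\mathfrak{h}_p\cong\mathfrak{su}(2,1)$.
\item[(ii)] $M$ is spherical near $p$ if and only if all points near $p$ are umbilic.
\item[(iii)] If $p$ is not umbilic, the stability group at $p$ is finite; hence an element of $\mathfrak{h}_p$ vanishing at $p$ is zero, and $\dim\mathfrak{h}_p\le3$.
\end{enumerate}
\end{theorem}

It follows that
\begin{equation}\label{eq:dichotomy}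
\text{either $M$ is spherical near $p$ and }\mathfrak{h}_p\cong\mathfrak{su}(2,1),\quad\text{or }\dim\mathfrak{h}_p\le3.
\end{equation}
Indeed, if $M$ is not spherical near $p$, four independent elements of $\mathfrak{h}_p$ would be real-analytic on a connected neighborhood of $p$, which contains a nonumbilic point $q$ by (ii), and they would stay independent in $\mathfrak{h}_q$, against (iii). On $\mathcal{Q}$, part (i) shows that the eight fields \eqref{eq:table} span $\mathfrak{h}_p$ at every point.

\subsection{Solvable and nilpotent subalgebras}

We use Lie's theorem (over an algebraically closed field of characteristic $0$, a solvable algebra of matrices is upper triangular in a suitable basis) and Engel's theorem (a finite-dimensional Lie algebra is nilpotent if and only if $\operatorname{ad}x$ is nilpotent for each of its elements $x$).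

\begin{lemma}\label{lem:sl3}
Let $k$ be an algebraically closed field of characteristic $0$. Solvable subalgebras of $\mathfrak{sl}_3(k)$ have dimension at most $5$ over $k$, and nilpotent ones at most $3$. Solvable subalgebras of $\mathfrak{su}(2,1)$ have real dimension at most $5$, and nilpotent ones at most $3$.
\end{lemma}

\begin{proof}
By Lie's theorem a solvable subalgebra lies, after a change of basis, in the $5$-dimensional algebra $\mathfrak{t}$ of traceless upper triangular matrices. Let $\mathfrak{t}'\subset\mathfrak{t}$ be the $3$-dimensional ideal of strictly upper triangular matrices. If $h\in\mathfrak{t}$ has diagonal $(t_1,t_2,t_3)$, then $\operatorname{ad}h$ is triangular on $\mathfrak{t}'$ in the basis of matrix units $E_{13},E_{12},E_{23}$, with eigenvalues $t_1-t_3$, $t_1-t_2$, $t_2-t_3$. If two of them vanish, the $t_i$ are equal, hence zero. Thus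
\begin{equation}\label{eq:roots}
\text{for }h\in\mathfrak{t}\setminus\mathfrak{t}',\text{ at most one eigenvalue of }\operatorname{ad}h|_{\mathfrak{t}'}\text{ is zero.}
\end{equation}
Let $\mathfrak{m}\subset\mathfrak{t}$ be nilpotent. If $\mathfrak{m}\subset\mathfrak{t}'$, its dimension is at most $3$. Otherwise pick $h\in\mathfrak{m}\setminus\mathfrak{t}'$. Since $\operatorname{ad}h$ is nilpotent on $\mathfrak{m}\cap\mathfrak{t}'$, \eqref{eq:roots} gives $\dim(\mathfrak{m}\cap\mathfrak{t}')\le1$, and $\dim\mathfrak{m}\le1+\dim\mathfrak{t}/\mathfrak{t}'=3$.

Every element of $\mathfrak{sl}_3(\mathbb{C})$ is uniquely $A+iB$ with $A,B\in\mathfrak{su}(2,1)$. So a subalgebra $\mathfrak{s}\subset\mathfrak{su}(2,1)$ has complexification $\mathfrak{s}\oplus i\mathfrak{s}\subset\mathfrak{sl}_3(\mathbb{C})$, of complex dimension $\dim\mathfrak{s}$, which is solvable or nilpotent when $\mathfrak{s}$ is.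
\end{proof}

\section{A model in one variable}\label{sec:model}

The mechanism behind the number $8$ is already visible for vector fields on the real line, with $\mathfrak{sl}_2(\mathbb{R})$ in place of $\mathfrak{su}(2,1)$. In $\mathfrak{sl}_2$, solvable subalgebras have dimension at most $2$ and nilpotent ones at most $1$, so the analogues of $8=5+3$ and of $5$ are $3=2+1$ and $2$.

Let $u$ be the coordinate on the line, $\tau=-1/u$ for $u\ne0$, and $\partial_\tau=u^2\partial_u$; a prime denotes $\partial_\tau$. Consider the fields $V=\phi\,\partial_\tau=f\partial_u$, $f=u^2\phi$, with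
\begin{equation}\label{eq:model}
\phi'''=\phi' .
\end{equation}
Written for $f$, this expresses $\partial_u^3f$ through $f,\partial_uf,\partial_u^2f$ with coefficients that are Laurent polynomials in $u$: the equation is analytic with a pole of finite order at $u=0$. On each half-line the solutions are $\phi=1,e^\tau,e^{-\tau}$. In the coordinate $W=e^\tau$ the corresponding fields are $W\partial_W$, $W^2\partial_W$, $\partial_W$, which span $\mathfrak{sl}_2(\mathbb{R})$. Note that $W\to0$ as $u\to0^+$ and $W\to\infty$ as $u\to0^-$.

\emph{Formal solutions.} The operator $u^2\partial_u$ raises the order of a Laurent series, so $\psi=\phi'$, which satisfies $\psi''=\psi$, is zero. The only formal solutions are the multiples of $f=u^2$.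

\emph{Smooth solutions.} On $u>0$ we have $f=u^2(\alpha+\beta e^{-1/u}+\gamma e^{1/u})$, and boundedness forces $\gamma=0$; on $u<0$ the term $e^{-1/u}$ is excluded instead. Matching second derivatives at $0$ identifies the two constants $\alpha$. So the smooth solutions near $0$ form the $3$-dimensional algebra spanned by $u^2\partial_u$, by $u^2e^{-1/u}\partial_u$ on $u>0$ extended by zero, and by $u^2e^{1/u}\partial_u$ on $u<0$ extended by zero. All of them vanish at $0$. On the right we see the stabilizer of $W=0$ in $\mathfrak{sl}_2(\mathbb{R})$, on the left the stabilizer of $W=\infty$, and the two are glued along $W\partial_W$.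

\emph{Why not more than $3$.} Here is an argument that does not use the explicit solutions. Put $J(V)=(\phi,\phi',\phi'')$; a solution with $J(V)(u)=0$ at one point vanishes on that half-line. The bracket of $\phi\partial_\tau$ and $\psi\partial_\tau$ is $\chi\partial_\tau$, where by \eqref{eq:model}
\[
\chi=\phi\psi'-\psi\phi',\qquad\chi'=\phi\psi''-\psi\phi'',\qquad\chi''=\phi'\psi''-\psi'\phi''+\phi\psi'-\psi\phi'.
\]
So the jet of the bracket at a point is a bilinear function of the jets at that point, and $|J([V,Y])(u)|\le C|J(V)(u)|\,|J(Y)(u)|$. Suppose $f$ is flat at $0$, that is, all its derivatives vanish there, and $[V,Y]=\lambda Y$ with $Y\ne0$ on a half-line. Then $|\lambda|\le C|J(V)(u)|\to0$ as $u\to0$. Hence flat fields act nilpotently. The fields that vanish for $u>0$ are flat, so they form a nilpotent subalgebra of the left copy of $\mathfrak{sl}_2$, of dimension at most $1$. The algebra of all smooth solutions vanishing at $0$ is an extension of a finite-dimensional algebra of formal fields vanishing at $0$, which is solvable, by the nilpotent ideal of flat fields. So it is solvable, and its restriction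 to $u>0$ has dimension at most $2$.

The proof of Theorem~\ref{thm:main}(ii) is this argument. What has to be supplied is the analogue of \eqref{eq:model} and of $J$ (Section~\ref{sec:prolong}), the solvability of the formal algebra (Section~\ref{sec:formal}), and uniqueness of continuation on each side, where the singular set of the system is now the whole Levi degenerate set (Section~\ref{sec:sides}).

\section{Hypersurfaces that attain the bounds}\label{sec:examples}

In the model, $\tau$ is the coordinate that straightens the dilation $W\partial_W$. We do the same for the dilation $E$ of the hyperquadric and put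
\[
Z=ze^\tau,\qquad W=e^{2\tau}.
\]
The Jacobian determinant $2e^{3\tau}$ has no zeros. Since $\operatorname{Im}W=e^{2\operatorname{Re}\tau}\sin(2\operatorname{Im}\tau)$ and $|Z|^2=e^{2\operatorname{Re}\tau}|z|^2$, the hyperquadric becomes $\sin(2\operatorname{Im}\tau)=|z|^2$. From $\partial_z=e^\tau\partial_Z$ and $\partial_\tau=Z\partial_Z+2W\partial_W$ we get
\[
\partial_Z=e^{-\tau}\partial_z,\qquad\partial_W=\tfrac12e^{-2\tau}(\partial_\tau-z\partial_z),\qquad Z\partial_Z+W\partial_W=\tfrac12(\partial_\tau+z\partial_z).
\]
Hence the fields \eqref{eq:table} of weights $0$; $1,2$; $-1,-2$ become, up to the real factor $\frac12$ in weights $\pm2$,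
\begin{equation}\label{eq:pulled}
\begin{aligned}
&\partial_\tau,\qquad iz\partial_z;\\
&Y^+_a=e^{\tau}\bigl(a\partial_z+i\bar az(\partial_\tau+z\partial_z)\bigr),&&Y^+_2=e^{2\tau}(\partial_\tau+z\partial_z);\\
&Y^-_a=e^{-\tau}\bigl(a\partial_z+i\bar az(\partial_\tau-z\partial_z)\bigr),&&Y^-_2=e^{-2\tau}(\partial_\tau-z\partial_z).
\end{aligned}
\end{equation}
It remains to choose $\tau$ as a function of $w=u+iv$. In both examples below a holomorphic map $\Phi$, locally invertible for $w\ne0$, sends $M\setminus\{w=0\}$ into $\mathcal{Q}$. As both hypersurfaces have dimension $3$, $\Phi$ is a local diffeomorphism from one to the other. Therefore $M$ is Levi nondegenerate off $\{w=0\}$, hence Levi nonflat, and the fields \eqref{eq:pulled} are tangent to $M\setminus\{w=0\}$ and independent on each of its open subsets.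

\begin{proposition}\label{prop:five}
$\dim\mathfrak{aut}^f\ge5$ for the hyperquadric and for the hypersurface of infinite type $M_1:v=u\tan\theta$, where $\theta=\frac12\arcsin|z|^2$.
\end{proposition}

\begin{proof}
Taylor expansion embeds holomorphic tangent fields vanishing at $0$ in $\mathfrak{aut}^f$. For $\mathcal{Q}$ take the fields of weights $0,1,2$ in \eqref{eq:table}. The hypersurface $M_1$ is real-analytic and contains the curve $w=0$. Take $e^\tau=w$, that is, $\Phi(z,w)=(zw,w^2)$ and $\partial_\tau=w\partial_w$. On $M_1$ we have $\operatorname{Im}w^2=2u^2\tan\theta=|w|^2\sin2\theta=|zw|^2$, so $\Phi$ maps $M_1$ into $\mathcal{Q}$. The fields of weights $0,1,2$ in \eqref{eq:pulled} become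
\[
w\partial_w,\qquad iz\partial_z,\qquad w\bigl(a\partial_z+i\bar az(z\partial_z+w\partial_w)\bigr),\qquad w^2(z\partial_z+w\partial_w).
\]
They are holomorphic, vanish at $0$, and are tangent to $M_1$ along $w=0$ by continuity.
\end{proof}

On $M_1$ both sides $u>0$ and $u<0$ approach the origin of $\mathcal{Q}$, and the fields of negative weight have poles. The choice $\tau=-1/w$ sends one side to the origin and the other to infinity.

\begin{proposition}\label{prop:eight}
The hypersurface $M_0$ of Theorem~\ref{thm:main} is real-analytic and Levi nonflat, and $\dim\mathfrak{aut}^\infty(M_0,0)\ge8$.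
\end{proposition}

\begin{proof}
Let again $\theta=\frac12\arcsin|z|^2$. By the implicit function theorem the equation $v=(u^2+v^2)\theta$ has a unique small solution $v$, and the equation $\xi=(1+u^2\xi^2)\theta$ has a real-analytic solution $\xi(z,\bar z,u)$ with $\xi(0)=0$. Multiplying the latter by $u^2$ shows that $M_0$ is the graph $v=u^2\xi$.

Let $\tau=-1/w$, so that $\partial_\tau=w^2\partial_w$ and $\operatorname{Im}\tau=v/|w|^2$. On $M_0\setminus\{w=0\}$ we have $\operatorname{Im}\tau=\theta$, so $\Phi(z,w)=(ze^\tau,e^{2\tau})$ maps this set into $\mathcal{Q}$. The fields $w^2\partial_w$ and $iz\partial_z$ are holomorphic and belong to $\mathfrak{aut}^\infty(M_0,0)$. On $M_0$ we have $w=u(1+iu\xi)$, hence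
\[
\tau=-\frac1u+\frac{i\xi}{1+iu\xi},\qquad e^{\pm\tau}=e^{\mp1/u}\cdot(\text{real-analytic function of }z,\bar z,u).
\]
So the coefficients of $Y^+_a$ and $Y^+_2$, restricted to $\{u>0\}$ and extended by zero to $\{u\le0\}$, are smooth functions on $M_0$, flat along $u=0$. They are CR and define tangent fields, since this holds for $u\ne0$ and extends to $u=0$ by continuity. The same holds for $Y^-_a$ and $Y^-_2$ restricted to $\{u<0\}$ and extended by zero to $\{u\ge0\}$. This gives $2+3+3$ elements of $\mathfrak{aut}^\infty(M_0,0)$. If a real combination of them vanishes near $0$, its Taylor series at $0$ shows that $w^2\partial_w$ and $iz\partial_z$ do not occur, and restriction to $u>0$ and to $u<0$ shows that the other coefficients vanish.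
\end{proof}

The eight fields on $M_0$ correspond to the eight fields on $\mathcal{Q}$, with one change: fields of positive and of negative weight now live on different sides, so they commute.

\section{Prolongation}\label{sec:prolong}

From now on $M$ is an arbitrary real-analytic Levi nonflat germ. We first encode an infinitesimal automorphism by one real function $f$, as in \eqref{eq:table}, and then show that $f$ satisfies a closed first-order system for eight of its derivatives. The point is to do this over a ring that records the order of the poles along the Levi degenerate set.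

\subsection{Reduction to one function}

After a linear change of coordinates, $M$ is the graph $v=\varphi(z,\bar z,u)$ with $w=u+iv$, $\varphi(0)=0$, $d\varphi(0)=0$. We use $x=(x_1,x_2,x_3)=(\operatorname{Re}z,\operatorname{Im}z,u)$ as coordinates on $M$, write $\partial_j=\partial/\partial x_j$, and denote by $w$ also the function $u+i\varphi$ on $M$. Let $\mathcal{O}=\mathbb{C}\{x\}$ be the ring of convergent series and $\widehat{\mathcal{O}}=\mathbb{C}[[x]]=\mathbb{C}[[z,\bar z,u]]$. Put
\[
L=\partial_z+a\,\partial_u,\qquad a=\frac{i\varphi_z}{1-i\varphi_u},\qquad T=\partial_u .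
\]
Then $L\bar z=L\bar w=0$, so $L$ spans the tangent vectors of type $(1,0)$; the fields $L,\bar L,T$ form a frame; and
\[
[L,\bar L]=i\ell\,T,\qquad[L,T]=bT,\qquad i\ell=L\bar a-\bar La,\qquad b=-a_u .
\]
The function $\ell\in\mathcal{O}$ is real, and $M$ is Levi nondegenerate at $p$ exactly when $\ell(p)\ne0$. Levi nonflatness says that $\ell\neq0$ in $\mathcal{O}$. If $\varphi$ does not depend on $u$, then $b=0$ and $\ell=-2\varphi_{z\bar z}$.

In the formal setting, functions on $M$ are elements of $\widehat{\mathcal{O}}$. With $\rho=v-\varphi$, the series $z,\bar z,u,\rho$ are formal coordinates, so the restriction map $\mathbb{C}[[z,\bar z,w,\bar w]]\to\widehat{\mathcal{O}}$, $w\mapsto u+i\varphi$, $\bar w\mapsto u-i\varphi$, is onto with kernel $(\rho)$. For $X\in\mathfrak{hol}^f$ the derivation $X+\bar X$ preserves $(\rho)$ and induces a real formal vector field $V$ on $M$.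

\begin{lemma}\label{lem:formalCR}
Restriction $H\mapsto H|_M$ maps $\mathbb{C}[[z,w]]$ bijectively onto $\{h\in\widehat{\mathcal{O}}:\bar Lh=0\}$.
\end{lemma}

\begin{proof}
Since $\bar Lz=\bar Lw=0$, we have $\bar L(H|_M)=0$. The substitution $(z,u)\mapsto(z,u+i\varphi(z,0,u))$ is invertible because $d\varphi(0)=0$. So $H$ is determined by the value of $H|_M$ at $\bar z=0$, and for each $h$ with $\bar Lh=0$ there is an $H$ such that $d=h-H|_M$ is divisible by $\bar z$. We have $\partial_{\bar z}d=-\bar a\,\partial_ud$. If $d\ne0$, let $\bar z^k$, $k\ge1$, be the highest power of $\bar z$ dividing $d$. Then $\bar z^k$ divides the right side and not the left side, a contradiction.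
\end{proof}

Let $X=f_1\partial_z+f_2\partial_w$ be a smooth infinitesimal CR automorphism on an open subset of $M$, or an element of $\mathfrak{hol}^f$, and write
\[
V=X+\bar X=fT+gL+\bar g\bar L\quad\text{on }M,\qquad f\text{ real}.
\]
From $Vz=f_1$ and $Vw=f_2$ on $M$ we get
\begin{equation}\label{eq:f}
g=f_1,\qquad f=\frac{f_2-f_1Lw}{1+i\varphi_u}.
\end{equation}
As $\bar L$ annihilates $z,w,f_1,f_2$, the field $[\bar L,V]$ annihilates $z$ and $w$. A field $\alpha L+\beta\bar L+\gamma T$ that annihilates $z$ has $\alpha=0$, and if it also annihilates $w$ then $\gamma=0$, since $Tw=1+i\varphi_u$ is invertible. So $[\bar L,V]$ is a multiple of $\bar L$ and, conjugating, $[L,V]$ is a multiple of $L$. Conversely, if $V$ is a real smooth field on an open subset of $M$ and $[L,V]$ is a multiple of $L$, then $f_1=Vz$ and $f_2=Vw$ satisfy $\bar Lf_1=[\bar L,V]z=0$ and $\bar Lf_2=[\bar L,V]w=0$, and $V=X+\bar X$. Thus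
\begin{equation}\label{eq:intrinsic}
\text{$V$ is an infinitesimal CR automorphism if and only if }[L,V]\in\operatorname{span}L .
\end{equation}
By the Jacobi identity this condition is preserved under brackets. In the formal case $X\mapsto V$ is a homomorphism, because the coefficients $Xf_j'-X'f_j$ of $[X,X']$ restrict to $Vf_j'-V'f_j$, and it is injective by Lemma~\ref{lem:formalCR}. We identify $X$ with $V$.

The $T$- and $\bar L$-components of $[L,V]$ are $Lf+bf+i\ell\bar g$ and $L\bar g$, so \eqref{eq:intrinsic} reads
\begin{equation}\label{eq:first}
Lf+bf+i\ell\,\bar g=0,\qquad L\bar g=0 .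
\end{equation}
To eliminate $g$ we must divide by $\ell$. Let $R=\mathcal{O}[1/\ell]$. Where $\ell\ne0$, or in $\widehat{\mathcal{O}}[1/\ell]$ in the formal case, $\bar g=\frac i\ell(L+b)f$, and the second equation and its conjugate become
\begin{equation}\label{eq:S}
\Lambda f=0,\qquad\bar\Lambda f=0,\qquad\Lambda=L^2-\alpha_1L-\alpha_0,
\end{equation}
with $\alpha_1=L\ell/\ell-b$ and $\alpha_0=b\,L\ell/\ell-Lb$ in $R$. The function $f$ determines $V$: if $f=0$, then $\ell\bar g=0$, so $g=0$ in $\widehat{\mathcal{O}}$, respectively near any point with $\ell\ne0$. Near such a point $p$, every real solution $f$ of \eqref{eq:S} defines $g$ and $V$ satisfying \eqref{eq:first}. The space $\mathrm{Sol}_p$ of germs at $p$ of smooth complex solutions of \eqref{eq:S} is closed under conjugation, so $\mathrm{Sol}_p=\mathfrak{h}_p\otimes\mathbb{C}$.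

On the hyperquadric, $L=\partial_z+i\bar z\partial_u$, $\ell=-2$, $b=0$, $Lw=2i\bar z$, and \eqref{eq:S} is $L^2f=\bar L^2f=0$. The last column of \eqref{eq:table} gives the complex solutions $1$; $z,\bar z$; $u,|z|^2$; $z\bar w,\bar zw$; $|w|^2$. The next lemma finds the same count $1,2,2,2,1$ for every $M$, as an upper bound.

\subsection{Eight derivatives suffice}

The system \eqref{eq:S} controls second derivatives only in the directions $L^2$ and $\bar L^2$. The missing direction $T$ is a commutator, so it is natural to give it weight $2$ and to count the derivatives that remain free in each weight. Let $\mathcal{D}$ be the ring of differential operators $\sum c_\gamma\partial^\gamma$ with $c_\gamma\in R$, and $\Delta=[L,\bar L]=i\ell T$. Since $T=(i\ell)^{-1}\Delta$ and $\partial_z=L-aT$, the ring $\mathcal{D}$ is generated by $R$, $L$, $\bar L$. Let $I=\mathcal{D}\Lambda+\mathcal{D}\bar\Lambda$ be the left ideal generated by the equations; it annihilates all solutions. We write $\equiv$ for congruence modulo $I$.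

\begin{lemma}\label{lem:eight}
Let $\Omega=(1,\ L,\ \bar L,\ \bar LL,\ \Delta,\ \Delta L,\ \Delta\bar L,\ \Delta^2)^t$. For every $P\in\mathcal{D}$ there is a row $r\in R^8$ with $P\equiv r\Omega$.
\end{lemma}

\begin{proof}
Let $\mathcal{D}_n$ be the left $R$-span of the words of length at most $n$ in $L,\bar L$. From $Lc=cL+(Lc)$ and its conjugate we get $[P,c]\in\mathcal{D}_{n-1}$ for $P\in\mathcal{D}_n$, $c\in R$; hence $\mathcal{D}_m\mathcal{D}_n\subset\mathcal{D}_{m+n}$ and $\mathcal{D}=\bigcup_n\mathcal{D}_n$. Let $\Gamma_n=\mathcal{D}_n/(\mathcal{D}_{n-1}+I\cap\mathcal{D}_n)$, and write $\sim$ for equality in $\Gamma_n$. Three rules hold.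
\begin{enumerate}
\item[(1)] A relation in $\Gamma_n$ may be multiplied on the left by $L$, $\bar L$ or $\Delta$, giving a relation in $\Gamma_{n+1}$ or $\Gamma_{n+2}$, because $I$ is a left ideal.
\item[(2)] In a product of factors $L,\bar L,\Delta$ the factor $\Delta$ may be moved freely, because $[L,\Delta]=(L\ell/\ell+b)\Delta$ and $[\bar L,\Delta]=(\bar L\ell/\ell+\bar b)\Delta$ lie in $\mathcal{D}_2$, not only in $\mathcal{D}_3$.
\item[(3)] $PL^2\sim0$ and $P\bar L^2\sim0$ for $P\in\mathcal{D}_{n-2}$, because $PL^2=P\Lambda+P(\alpha_1L+\alpha_0)$, and likewise for $\bar L$.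
\end{enumerate}
Using $L\bar L=\bar LL+\Delta$ and (2) to move all factors $L$ to the right, we see that $\Gamma_n$ is spanned by the monomials $\Delta^i\bar L^jL^k$ with $2i+j+k=n$. By (3) only those with $k=1$, or with $k=0$ and $j\le1$, can be nonzero. Commuting $L$ past $\bar L^2$ gives $L\bar L^2\sim\bar L^2L+2\Delta\bar L$, and the left side is $\sim0$, so
\begin{equation}\label{eq:r3}
\bar L^2L\sim-2\Delta\bar L .
\end{equation}
Multiply \eqref{eq:r3} by $L$. The left side becomes $L\bar L^2L\sim\bar L^2L^2+2\Delta\bar LL\sim2\Delta\bar LL$, and the right side $-2\Delta\bar LL-2\Delta^2$. Hence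
\begin{equation}\label{eq:r4}
2\Delta\bar LL+\Delta^2\sim0 .
\end{equation}
Multiplying \eqref{eq:r4} by $L$ gives $0\sim2\Delta\bar LL^2+2\Delta^2L+\Delta^2L\sim3\Delta^2L$. Multiplying it by $\bar L$ and using \eqref{eq:r3} gives $0\sim2\Delta\bar L^2L+\Delta^2\bar L\sim-3\Delta^2\bar L$. So $\Delta^2L\sim0$ and $\Delta^2\bar L\sim0$.

Now $\Gamma_5$ is spanned by $\bar L^4L\sim-2\Delta\bar L^3\sim0$, $\Delta\bar L^2L\sim-2\Delta^2\bar L\sim0$, $\Delta^2L$ and $\Delta^2\bar L$. Thus $\Gamma_5=0$, that is, $\mathcal{D}_5\subset\mathcal{D}_4+I$. Left multiplication by $L,\bar L$ gives $\mathcal{D}_{n+1}\subset\mathcal{D}_n+I$ for all $n\ge4$, so $\mathcal{D}=\mathcal{D}_4+I$. Finally, $\Gamma_4$ is spanned by $\Delta^2$, since $\bar L^3L\sim-2\Delta\bar L^2\sim0$ and $\Delta\bar LL\sim-\frac12\Delta^2$; $\Gamma_3$ by $\Delta L,\Delta\bar L$, in view of \eqref{eq:r3}; $\Gamma_2$ by $\bar LL,\Delta$; $\Gamma_1$ by $L,\bar L$; and $\Gamma_0$ by $1$.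
\end{proof}

\subsection{The jet and the bracket}

For a solution $f$ of \eqref{eq:S}, smooth or formal, let $J(f)=\Omega f$; if $f$ comes from the field $V$ we also write $J(V)$. The operators in $\Omega$ have coefficients in $\mathcal{O}$, without denominators. So $J(V)$ is smooth across $\{\ell=0\}$ when $V$ is, a fact that will be essential in Section~\ref{sec:smooth}. By Lemma~\ref{lem:eight} choose matrices $A_j\in\mathrm{Mat}_8(R)$ with $\partial_j\Omega\equiv A_j\Omega$. Then
\begin{equation}\label{eq:system}
\partial_jJ(f)=A_jJ(f),\qquad j=1,2,3 .
\end{equation}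

For a complex solution $f$ put $V_f=fT+g_fL+h_f\bar L$ with $g_f=-\frac i\ell(\bar L+\bar b)f$ and $h_f=\frac i\ell(L+b)f$; for real $f$ this is the field $V$ above. Let $\{f,f'\}$ be the $T$-component of $[V_f,V_{f'}]$. With $g=g_f$, $h=h_f$, and primes for $f'$,
\[
\{f,f'\}=V_ff'-V_{f'}f-b(fg'-f'g)-\bar b(fh'-f'h)+i\ell(gh'-hg').
\]
This expression is $\mathbb{C}$-bilinear and gives the Lie bracket on real solutions, so it is the bracket of the complexified algebra. It is a finite sum of terms $c\,(Pf)(P'f')$ with $c\in R$ and $P,P'\in\mathcal{D}$, and by the Leibniz rule so is each component of $\Omega\{f,f'\}$. Replacing $Pf$ by $rJ(f)$ and $P'f'$ by $r'J(f')$ with rows from Lemma~\ref{lem:eight}, we obtain an $R$-bilinear map $\beta:R^8\times R^8\to R^8$, independent of $f,f'$, with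
\begin{equation}\label{eq:beta}
J(\{f,f'\})=\beta\bigl(J(f),J(f')\bigr).
\end{equation}

These are identities between germs at $0$, and we want them at nearby points. A congruence $P\equiv r\Omega$ means an identity $P-r\Omega=P'\Lambda+P''\bar\Lambda$, which involves finitely many elements of $R$, each a convergent series divided by a power of $\ell$. If all these series converge on a ball $U$ about $0$ in $x$-space, the identity holds for differential operators on $U^*=U\setminus\{\ell=0\}$. We use finitely many such identities: those behind \eqref{eq:system} and \eqref{eq:beta}, and those listed in the proof of Proposition~\ref{prop:rank}. We fix a ball $U$ such that all series involved converge on a neighborhood of its closure. Then \eqref{eq:system} and \eqref{eq:beta} hold for smooth solutions on open subsets of $U^*$, and for some $C$, $m$,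
\begin{equation}\label{eq:pole}
|\beta_x(\sigma,\sigma')|\le C\,|\ell(x)|^{-m}|\sigma|\,|\sigma'|,\qquad x\in U^*,\quad\sigma,\sigma'\in\mathbb{C}^8 .
\end{equation}

\begin{lemma}\label{lem:jets}
For $p\in U^*$ the map $\mathrm{Sol}_p\to\mathbb{C}^8$, $f\mapsto J(f)(p)$, is injective, and the elements of $\mathrm{Sol}_p$ are real-analytic.
\end{lemma}

\begin{proof}
For small $\xi\in\mathbb{R}^3$ the function $t\mapsto J(f)(p+t\xi)$ solves the linear ordinary differential equation $y'=\sum_j\xi_jA_j(p+t\xi)\,y$, $y(0)=J(f)(p)$, whose coefficients are analytic in $(t,\xi)$. So $J(f)(p+\xi)=y(1)$ is analytic in $\xi$, and it vanishes if $y(0)=0$. The first component of $J(f)$ is $f$.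
\end{proof}

\subsection{The generic rank}

The system \eqref{eq:system} need not be integrable: the eight derivatives may satisfy further relations. We collect them in the $R$-module
\[
\mathcal{S}=\{s\in R^8:\ s\Omega\in I\},\qquad N=8-\operatorname{rank}\mathcal{S},
\]
where the rank is the dimension of the span of $\mathcal{S}$ over the fraction field of $\mathcal{O}$. The number $N$ is defined algebraically at $0$, so it bounds formal solutions; the next proposition computes it at nearby points, where Theorem~\ref{thm:CM} applies.

\begin{proposition}\label{prop:rank}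
For $p$ in a dense open subset of $U^*$ we have $N=\dim_{\mathbb{C}}\mathrm{Sol}_p=\dim\mathfrak{h}_p$. Either $N=8$, and then $\dim_{\mathbb{C}}\mathrm{Sol}_p=8$ and $M$ is spherical near $p$ for all $p\in U^*$; or $N\le3$, and then $\dim\mathfrak{h}_p\le3$ for all $p\in U^*$.
\end{proposition}

\begin{proof}
The ring $R$ is Noetherian, as a localization of $\mathcal{O}$, so $\mathcal{S}$ has finitely many generators $s_1,\dots,s_\nu$. We list three kinds of elements of $\mathcal{S}$.
\begin{enumerate}
\item[(1)] The rows $\partial_js_k+s_kA_j$, because $\partial_j\circ(s_k\Omega)\in I$ and $\partial_j\circ(s_k\Omega)\equiv(\partial_js_k+s_kA_j)\Omega$.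
\item[(2)] The rows of $\mathcal{R}_{ij}=\partial_iA_j+A_jA_i-\partial_jA_i-A_iA_j$, because $\partial_i\partial_j\Omega\equiv(\partial_iA_j+A_jA_i)\Omega$ and $\partial_i\partial_j=\partial_j\partial_i$.
\item[(3)] Let $e_1,\dots,e_8$ be the standard rows. Write each monomial $\partial^\gamma$ as a word in the $\partial_j$, and define rows $r_\gamma$ recursively: $e_1$ for the empty word, and $\partial_jr+rA_j$ for the word obtained by putting $\partial_j$ in front of a word with row $r$. By induction $\partial^\gamma\equiv r_\gamma\Omega$, so $P\equiv r(P)\Omega$ for $P=\sum c_\gamma\partial^\gamma$ and $r(P)=\sum c_\gamma r_\gamma$. Hence $r(\Lambda)$, $r(\bar\Lambda)$ and $r(\Omega_i)-e_i$, $i=1,\dots,8$, lie in $\mathcal{S}$.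
\end{enumerate}
The expressions of these finitely many rows through $s_1,\dots,s_\nu$, and the relations $s_k\Omega\in I$, are the identities that we required to hold on $U^*$.

The matrix with rows $s_k(x)$ has rank at most $8-N$ on $U^*$, with equality off the zero set of a nonzero minor. Let $p\in U^*$ be a point of equality. Near $p$ the common kernel of the $s_k(x)$ is a vector bundle $\mathcal{E}$ of rank $N$, and all rows in (1)--(3) annihilate it. Let $\nabla_j=\partial_j-A_j$. For a section $\sigma$ of $\mathcal{E}$, (1) gives $s_k\nabla_j\sigma=\partial_j(s_k\sigma)-(\partial_js_k+s_kA_j)\sigma=0$, so $\nabla$ is a connection on $\mathcal{E}$. Its curvature $[\nabla_i,\nabla_j]=-\mathcal{R}_{ij}$ vanishes on $\mathcal{E}$ by (2). By the Frobenius theorem the germs at $p$ of parallel sections of $\mathcal{E}$ form a space of dimension $N$.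

Let $\sigma$ be a parallel section and $f=e_1\sigma$. From $\partial_j(r\sigma)=(\partial_jr+rA_j)\sigma$ we get $\partial^\gamma f=r_\gamma\sigma$. Then (3) gives $\Lambda f=r(\Lambda)\sigma=0$, $\bar\Lambda f=0$ and $\Omega_if=e_i\sigma$, so $f\in\mathrm{Sol}_p$ and $J(f)=\sigma$. Conversely, for $f\in\mathrm{Sol}_p$ we have $s_kJ(f)=(s_k\Omega)f=0$, so $J(f)$ is a section of $\mathcal{E}$, parallel by \eqref{eq:system}. Thus $\dim_{\mathbb{C}}\mathrm{Sol}_p=N$.

By \eqref{eq:dichotomy}, $N=8$ or $N\le3$. If $N=8$, then $\mathcal{S}=0$, every $p\in U^*$ is a point of equality, $\dim\mathfrak{h}_p=8$, and \eqref{eq:dichotomy} gives sphericity. If $N\le3$ and $p\in U^*$ is arbitrary, a basis of $\mathfrak{h}_p$ is analytic on a connected neighborhood of $p$ and stays independent at the points of equality in it.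
\end{proof}

So $M$ is generically spherical exactly when $N=8$.

\section{The formal bound}\label{sec:formal}

A convergent field could be restricted to a point $p\in U^*$ and viewed in $\mathfrak{h}_p$. For a formal field the substitute for $p$ is the generic point: we regard $J(f)$ as a vector over the fraction field $\mathbb{K}$ of $\widehat{\mathcal{O}}$, which contains $R$, and $\beta$ as a Lie bracket over $\mathbb{K}$. We need an analogue of the injectivity in Lemma~\ref{lem:jets}.

\begin{lemma}\label{lem:indep}
If formal solutions $f_1,\dots,f_d\in\widehat{\mathcal{O}}$ of \eqref{eq:S} are linearly independent over $\mathbb{C}$, then $J(f_1),\dots,J(f_d)\in\mathbb{K}^8$ are linearly independent over $\mathbb{K}$. Moreover,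
\begin{equation}\label{eq:holf}
\dim\mathfrak{aut}^f(M,0)\le\dim\mathfrak{hol}^f(M,0)\le N\le8 .
\end{equation}
\end{lemma}

\begin{proof}
First, an element $c\in\mathbb{K}$ with $\partial_jc=0$ for all $j$ is a complex number. Write $c=p/q$ with $p,q$ coprime in the unique factorization domain $\widehat{\mathcal{O}}$. From $q\,\partial_jp=p\,\partial_jq$ we get $q\mid\partial_jq$. If $q$ had order $\mu\ge1$, some $\partial_jq$ would be nonzero of order $\mu-1$, and could not be a multiple of $q$. So $q$ is a unit, and $c$ is a power series with vanishing derivatives.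

Suppose the $J(f_i)$ are dependent, and take a nontrivial relation $\sum c_iJ(f_i)=0$ with the fewest nonzero coefficients, one of them equal to $1$. Applying $\partial_j$ and using \eqref{eq:system} gives
\[
0=\sum(\partial_jc_i)J(f_i)+A_j\sum c_iJ(f_i)=\sum(\partial_jc_i)J(f_i),
\]
a relation with fewer terms. So all $\partial_jc_i$ vanish and $c_i\in\mathbb{C}$. The first component of the relation is $\sum c_if_i=0$, a contradiction.

The map $X\mapsto f$ embeds $\mathfrak{hol}^f$ in the space of real formal solutions, and real series that are independent over $\mathbb{R}$ are independent over $\mathbb{C}$. All $J(f)$ lie in $\{\sigma\in\mathbb{K}^8:s\sigma=0\text{ for }s\in\mathcal{S}\}$, which has dimension $N$. This proves \eqref{eq:holf}.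
\end{proof}

To pass from $8$ to $5$ we must use that the fields vanish at $0$; for the hyperquadric $\mathfrak{hol}^f$ contains $\mathfrak{q}\cong\mathfrak{su}(2,1)$, which is not solvable.

\begin{lemma}\label{lem:solvf}
The algebra $\mathfrak{aut}^f(M,0)$ is solvable.
\end{lemma}

\begin{proof}
Let $X\in\mathfrak{aut}^f$ and $(X+\bar X)\rho=h\rho$ with $\rho=\operatorname{Im}w-\varphi$. Since $f_1,f_2$ and $d\varphi$ vanish at $0$, the terms of degree one give $\operatorname{Im}f_2^{(1)}=h(0)\operatorname{Im}w$, where $f_2^{(1)}$ is the linear part of $f_2$. Comparing the coefficients of $z,w,\bar w$ we find $f_2^{(1)}=\gamma w$ with $\gamma=h(0)$ real. So the homomorphism sending $X$ to its linear part has values in the solvable algebra of fields $(\lambda z+\mu w)\partial_z+\gamma w\partial_w$. Let $\mathfrak{f}_k\subset\mathfrak{aut}^f$ consist of the fields of order at least $k$; the kernel is $\mathfrak{f}_2$, and $[\mathfrak{f}_j,\mathfrak{f}_k]\subset\mathfrak{f}_{j+k-1}$. The $\mathfrak{f}_k$ decrease, have zero intersection, and are finite-dimensional by \eqref{eq:holf}, so $\mathfrak{f}_k=0$ for large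 $k$. As $[\mathfrak{f}_2,\mathfrak{f}_k]\subset\mathfrak{f}_{k+1}$, the ideal $\mathfrak{f}_2$ is nilpotent.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
Solvability is Lemma~\ref{lem:solvf}, and the examples are in Proposition~\ref{prop:five}. If $N\le3$, the bound follows from \eqref{eq:holf}. Let $N=8$. By Proposition~\ref{prop:rank} and Lemma~\ref{lem:jets}, for every $p\in U^*$ the map $f\mapsto J(f)(p)$ is an isomorphism of $\mathrm{Sol}_p$ onto $\mathbb{C}^8$, and by \eqref{eq:beta} it carries the bracket of $\mathrm{Sol}_p\cong\mathfrak{su}(2,1)\otimes\mathbb{C}=\mathfrak{sl}_3(\mathbb{C})$ to $\beta_p$. Skew-symmetry and the Jacobi identity are polynomial identities in the coefficients of $\beta$; they hold at all points of $U^*$, hence in $R$. So $\beta$ makes $\overline{\mathbb{K}}^{\,8}$ a Lie algebra over the algebraic closure $\overline{\mathbb{K}}$ of $\mathbb{K}$.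

By Cartan's criterion, a finite-dimensional Lie algebra over a field of characteristic $0$ is semisimple if and only if its Killing form $\operatorname{tr}(\operatorname{ad}\sigma\operatorname{ad}\sigma')$ is nondegenerate. The determinant of the Killing form of $\beta$ in the standard basis is an element of $R$ whose value at $p\in U^*$ is the corresponding determinant for $\beta_p$, which is nonzero. So $(\overline{\mathbb{K}}^{\,8},\beta)$ is semisimple, that is, a direct sum of simple algebras. By the classification, simple Lie algebras over $\overline{\mathbb{K}}$ have dimensions $3,8,10,14,\dots$, and $\mathfrak{sl}_3$ is the only one of dimension $8$. Since $8$ is not a multiple of $3$, our algebra is $\mathfrak{sl}_3(\overline{\mathbb{K}})$.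

The map $\mathfrak{aut}^f\otimes_{\mathbb{R}}\overline{\mathbb{K}}\to\overline{\mathbb{K}}^{\,8}$, $X\otimes c\mapsto cJ(X)$, is a homomorphism by \eqref{eq:beta} and injective by Lemma~\ref{lem:indep}. Its image is a solvable subalgebra of dimension $\dim_{\mathbb{R}}\mathfrak{aut}^f$, which is at most $5$ by Lemma~\ref{lem:sl3}.
\end{proof}

\section{Minimal points and unique continuation}\label{sec:sides}

A smooth field can be restricted to a point $p\in U^*$, but the restriction need not be injective, as $M_0$ shows. The system \eqref{eq:system} propagates zeros only within a component of $U^*$, and there may be many components. We show that zeros of CR functions propagate across $\{\ell=0\}$, with the single exception of a complex curve through $0$.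

A point $p\in M$ is \emph{minimal} if no germ of a complex curve through $p$ lies in $M$, that is, if every holomorphic map $h$ from a disc about $0$ to $\mathbb{C}^2$ with $h(0)=p$ and values in $M$ is constant. Finite type means that $0$ is minimal.

\begin{lemma}\label{lem:minimal}
If $0$ is minimal, then all points of $M$ near $0$ are minimal. Otherwise there is a smooth complex curve $\Sigma\subset M$ through $0$, of the form $w=O(z^2)$, such that all points of $M\setminus\Sigma$ near $0$ are minimal.
\end{lemma}

\begin{proof}
Solving $\frac{w-\bar w}{2i}=\varphi(z,\bar z,\frac{w+\bar w}2)$ for $w$, we write $M$ as $w=\Theta(z,\bar z,\bar w)$, where $\Theta$ is holomorphic in three variables and $\Theta=\bar w+O(2)$. Fix a small $r>0$. For $p=(z_p,w_p)$ close to $0$ let $Q_p$ be the complex curve $w=\Theta(z,\bar p)$, $|z|<r$, where $\bar p=(\bar z_p,\bar w_p)$; it lies in the domain of $\rho=v-\varphi$, and $p\in Q_p$ if $p\in M$.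

\emph{A complex curve in $M$ through $p$ lies in $Q_p$, and then $Q_p\subset M$.} Let $h=(h_1,h_2)$ be nonconstant, with values in $M$ and $h(0)=p$. The function $h_2(t)-\Theta(h_1(t),\overline{h(s)})$ is holomorphic in $(t,\bar s)$ and vanishes for $s=t$, so it vanishes identically. With $s=0$ we get $h(t)\in Q_p$. Then $h_1$ is nonconstant, hence open, so the real-analytic function $z\mapsto\rho(z,\Theta(z,\bar p))$ vanishes near $z_p$, and therefore for $|z|<r$.

\emph{Reduction to one parameter.} Let $p$ be nonminimal and let $q$ be the point of $Q_p\subset M$ over $z=0$. Then $q=q(u_p)$, where $q(u)=(0,u+i\varphi(0,0,u))$ and $u_p=\operatorname{Re}\Theta(0,\bar p)$ tends to $0$ with $p$. The first step, applied to the curve $Q_p$ through $q$, shows that $Q_p$ and $Q_q$ agree near $q$, so $Q_p=Q_q$. Hence $u_p$ belongs to the set $\mathcal{N}$ of small real $u$ with $Q_{q(u)}\subset M$.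

\emph{The point $0$ is not an accumulation point of $\mathcal{N}$.} Let $\Psi(z,u)=(z,\Theta(z,\overline{q(u)}))$. The set $\mathcal{N}$ is the common zero set of the functions $u\mapsto\rho(\Psi(z,u))$, $|z|<r$, which are real-analytic on a common interval. If $\mathcal{N}$ accumulated at $0$, they would all vanish identically, and $\Psi$ would map into $M$. Since $\partial_u\operatorname{Re}\Theta(z,\overline{q(u)})=1$ at $0$, the map $\Psi$ would be a local diffeomorphism onto $M$, foliating $M$ by complex curves. The fields $L,\bar L$ span the complexified tangent spaces of the leaves, so $[L,\bar L]$ would be tangent to the leaves and $\ell$ would vanish near $0$. This contradicts Levi nonflatness.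

So every nonminimal $p$ close to $0$ has $u_p=0$, and then $p\in Q_p=Q_0\subset M$. If such a point exists, then $0$ is not minimal; and if $0$ is not minimal, $\Sigma=Q_0$, given by $w=\Theta(z,0,0)=O(z^2)$, has the required properties.
\end{proof}

In infinite type we replace $w$ by $w-\Theta(z,0,0)$. This preserves the normalization $\varphi(0)=0$, $d\varphi(0)=0$ and makes $\Sigma=\{w=0\}=\{u=0\}\cap M$. All objects of Section~\ref{sec:prolong} are taken in these coordinates, and we shrink $U$ so that Lemma~\ref{lem:minimal} holds on it. By a \emph{side} $S$ we mean $M$ itself in finite type, and one of $M^+=\{u>0\}$, $M^-=\{u<0\}$ in infinite type. For every ball $B\subset U$ about $0$, the set $S\cap B$ is a ball or a half-ball, it consists of minimal points, and it meets $U^*$.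

\begin{theorem}[Tr\'epreau]\label{thm:T}
Let $p\in M$ be minimal. For every neighborhood $\omega$ of $p$ in $M$ there is an open neighborhood $O$ of $p$ in $\mathbb{C}^2$ with $O\cap M\subset\omega$ such that one of the sets $O\cap\{\rho>0\}$, $O\cap\{\rho<0\}$, call it $O'$, is connected and has the following property: every continuous CR function on $\omega$ extends continuously from $O\cap M$ to $O'\cup(O\cap M)$, holomorphically in $O'$.
\end{theorem}

\begin{lemma}\label{lem:uc}
Let $M'$ be a connected open subset of $M$ consisting of minimal points. A smooth CR function $h$ on $M'$ that vanishes on a nonempty open set vanishes identically. The same holds for an infinitesimal CR automorphism on $M'$.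
\end{lemma}

\begin{proof}
Let $\mathcal{Z}$ be the interior of $\{h=0\}$. If $\mathcal{Z}\ne M'$, there is a point $p\in M'\setminus\mathcal{Z}$ in the closure of $\mathcal{Z}$. Let $\tilde h$ be the extension given by Theorem~\ref{thm:T} with $\omega=M'$. Choose $q\in\mathcal{Z}\cap O$ and a small bidisc about $q$ in $O$ that meets $M$ only in $\mathcal{Z}$. In it, extend $\tilde h$ by zero to the other side of $M$. For fixed $z$ close to $z_q$, this function of $w$ is continuous on a disc and holomorphic off the arc $v=\varphi(z,\bar z,u)$, hence holomorphic by Morera's theorem; it vanishes on one side of the arc, hence on the disc. So $\tilde h$ vanishes on an open subset of the connected set $O'$, hence on $O'$, and $h=0$ on $O\cap M$. Then $p\in\mathcal{Z}$, a contradiction. For a field apply this to the CR functions $f_1,f_2$.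
\end{proof}

Minimality cannot be dropped: on $M_0$ the CR function $e^{-1/w}$, cut off to $\{u>0\}$, vanishes on one side only.

Let $\mathfrak{a}$ be $\mathfrak{aut}^\infty(M,0)$ or $\mathfrak{hol}^\infty(M,0)$. For a side $S$ let $\mathfrak{a}|_S$ be the quotient of $\mathfrak{a}$ by the ideal of germs that vanish on $S$ near $0$.

\begin{lemma}\label{lem:real}
The algebra $\mathfrak{a}|_S$ has dimension at most $8$. There is a ball $B\subset U$ about $0$ such that $\mathfrak{a}|_S$ is realized by a Lie algebra $\mathfrak{g}$ of infinitesimal CR automorphisms on $S\cap B$, each agreeing on $S$ near $0$ with the germ it represents. For every $p\in S\cap B$ with $\ell(p)\ne0$, the map $Y\mapsto J(Y)(p)$ is injective on $\mathfrak{g}\otimes\mathbb{C}$, and restriction embeds $\mathfrak{g}$ in $\mathfrak{h}_p$. In particular $\mathfrak{a}|_S$ is isomorphic to a subalgebra of $\mathfrak{su}(2,1)$ if $N=8$, and has dimension at most $3$ if $N\le3$.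
\end{lemma}

\begin{proof}
Let $V_1,\dots,V_d\in\mathfrak{a}$ have independent classes in $\mathfrak{a}|_S$, let $B$ be a ball on which they are defined, and let $p\in S\cap B$, $\ell(p)\ne0$. Let $V',V''$ be real combinations of the $V_i$, with functions $f',f''$, and suppose $J(f'+if'')(p)=0$. By Lemma~\ref{lem:jets}, $f'+if''=0$ near $p$. Then the real functions $f',f''$ vanish near $p$, so $V',V''$ vanish near $p$, and on $S\cap B$ by Lemma~\ref{lem:uc}. So both combinations are trivial. This gives $d\le8$ and, for a basis $V_1,\dots,V_d$, both injectivity statements. Each relation $[V_i,V_j]=\sum_kc_{ij}^kV_k$ in $\mathfrak{a}|_S$ holds on $S$ near $0$, hence on $S\cap B$ by Lemma~\ref{lem:uc}; so the span $\mathfrak{g}$ of the $V_i$ on $S\cap B$ is a Lie algebra isomorphic to $\mathfrak{a}|_S$. The last claim follows from Proposition~\ref{prop:rank} and Theorem~\ref{thm:CM}(i).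
\end{proof}

\section{The smooth bound}\label{sec:smooth}

We abbreviate $\mathfrak{aut}^\infty=\mathfrak{aut}^\infty(M,0)$. The algebra is split into a formal part and a flat part by the Taylor map. If $X\in\mathfrak{aut}^\infty$, the Taylor series at $0$ of the CR functions $f_j$ are annihilated by $\bar L$, so by Lemma~\ref{lem:formalCR} they are restrictions of unique series $H_j\in\mathbb{C}[[z,w]]$, and $H_j(0)=0$. For $\widehat X=H_1\partial_z+H_2\partial_w$ the restriction to $M$ of $(\widehat X+\overline{\widehat X})\rho$ is the Taylor series of $(X+\bar X)\rho|_M=0$, so $\widehat X\in\mathfrak{aut}^f$. The formal field on $M$ induced by $\widehat X$ is the Taylor series of $V$, so $X\mapsto\widehat X$ is a homomorphism $\mathfrak{aut}^\infty\to\mathfrak{aut}^f$. Its kernel is the ideal $\mathfrak{f}^\infty$ of fields whose coefficients are flat at $0$.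

The next lemma is where real-analyticity enters most directly: $\ell$ vanishes to finite order along a generic ray, so the pole in \eqref{eq:pole} is beaten by flatness.

\begin{lemma}\label{lem:flat}
If $V\in\mathfrak{f}^\infty$, then $\operatorname{ad}V$ is nilpotent on $\mathfrak{aut}^\infty|_S$ for every side $S$.
\end{lemma}

\begin{proof}
Let $P_d\neq0$ be the homogeneous part of lowest degree $d$ of $\ell$. A nonzero polynomial does not vanish identically on a half-space, so there is $\eta\in\mathbb{R}^3$ with $P_d(\eta)\ne0$ and $s\eta\in S$ for small $s>0$. Then $|\ell(s\eta)|\ge cs^d$ with $c>0$ for small $s$. Let $\mathfrak{g}$ be as in Lemma~\ref{lem:real}; for small $s$, $|Y|_s=|J(Y)(s\eta)|$ is a norm on $\mathfrak{g}\otimes\mathbb{C}$. By \eqref{eq:beta} and \eqref{eq:pole},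
\[
|[V,Y]|_s\le C's^{-dm}|V|_s|Y|_s
\]
with $C'$ independent of $s$. By \eqref{eq:f} the function $f$ of $V$ is flat at $0$, and the operators in $\Omega$ have coefficients in $\mathcal{O}$, so $|V|_s=O(s^n)$ for every $n$. If $[V,Y]=\lambda Y$ with $0\ne Y\in\mathfrak{g}\otimes\mathbb{C}$, then $|\lambda|\le C's^{-dm}|V|_s\to0$. So all eigenvalues of $\operatorname{ad}V$ vanish.
\end{proof}

\begin{proposition}\label{prop:solv}
The algebra $\mathfrak{aut}^\infty$ is finite-dimensional and solvable, and $\mathfrak{f}^\infty$ is nilpotent. For each side $S$, $\dim\mathfrak{aut}^\infty|_S\le5$, and nilpotent subalgebras of $\mathfrak{aut}^\infty|_S$ have dimension at most $3$.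
\end{proposition}

\begin{proof}
A field that vanishes on all sides near $0$ vanishes near $0$ by continuity, so $\mathfrak{aut}^\infty$ embeds in the direct sum of the one or two algebras $\mathfrak{aut}^\infty|_S$. It is finite-dimensional by Lemma~\ref{lem:real}, and $\operatorname{ad}V$ is nilpotent on it for $V\in\mathfrak{f}^\infty$ by Lemma~\ref{lem:flat}. By Engel's theorem $\mathfrak{f}^\infty$ is nilpotent. The quotient $\mathfrak{aut}^\infty/\mathfrak{f}^\infty$ embeds in $\mathfrak{aut}^f$, which is solvable by Lemma~\ref{lem:solvf}. So $\mathfrak{aut}^\infty$ and its quotients $\mathfrak{aut}^\infty|_S$ are solvable, and Lemmas~\ref{lem:real} and~\ref{lem:sl3} give the bounds.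
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a) and Theorem~\ref{thm:main}(ii)]
Solvability is part of Proposition~\ref{prop:solv}. In finite type the only side is $M$, so $\dim\mathfrak{aut}^\infty\le5$; this is Theorem~\ref{thm:more}(a).

In infinite type let $\mathfrak{g}^\pm=\mathfrak{aut}^\infty|_{M^\pm}$, and let $\mathfrak{k}^\pm$ be the ideal of the $V\in\mathfrak{aut}^\infty$ that vanish on $M^\mp$ near $0$, so that the fields in $\mathfrak{k}^+$ live on $M^+$. The kernel of $\mathfrak{aut}^\infty\to\mathfrak{g}^\pm$ is $\mathfrak{k}^\mp$, and $\mathfrak{k}^+\cap\mathfrak{k}^-=0$. Hence $\mathfrak{k}^\pm$ embeds in $\mathfrak{g}^\pm$ as an ideal, and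
\begin{equation}\label{eq:count}
\dim\mathfrak{aut}^\infty=\dim\mathfrak{g}^++\dim\mathfrak{k}^-=\dim\mathfrak{g}^-+\dim\mathfrak{k}^+ .
\end{equation}
All derivatives of a field in $\mathfrak{k}^\pm$ vanish on a half-ball, hence at $0$. So $\mathfrak{k}^\pm\subset\mathfrak{f}^\infty$ is nilpotent. Proposition~\ref{prop:solv} gives $\dim\mathfrak{g}^\pm\le5$ and $\dim\mathfrak{k}^\pm\le3$, and \eqref{eq:count} gives $\dim\mathfrak{aut}^\infty\le8$. Equality holds for $M_0$ by Proposition~\ref{prop:eight}.
\end{proof}

\section{The nonspherical case, the extremal case, and the full algebras}\label{sec:more}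

We keep the notation $\mathfrak{g}^\pm$, $\mathfrak{k}^\pm$ of the last proof.

\subsection{Hypersurfaces that are not generically spherical}

Here $N\le3$, so $\dim\mathfrak{aut}^f\le3$ by \eqref{eq:holf}, and $\dim\mathfrak{aut}^\infty|_S\le3$ for every side by Lemma~\ref{lem:real}. In finite type this gives $\dim\mathfrak{aut}^\infty\le3$. In infinite type \eqref{eq:count} gives $3+3$ at once, and nilpotency improves this to $3+2$.

\begin{lemma}\label{lem:two}
If $M$ is of infinite type and $N\le3$, then $\dim\mathfrak{k}^-\le2$.
\end{lemma}

\begin{proof}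
Suppose $\dim\mathfrak{k}^-=3$, and realize $\mathfrak{k}^-$ on $M^-\cap B$ by Lemma~\ref{lem:real}. This half-ball contains a nonumbilic point $p\in U^*$: otherwise $M$ would be spherical near some point of $U^*$ by Theorem~\ref{thm:CM}(ii), against Proposition~\ref{prop:rank}. By Theorem~\ref{thm:CM}(iii), evaluation $\mathfrak{k}^-\to T_pM$ is injective, hence bijective. By Lie's theorems on local transformation groups we may identify a neighborhood of $p$ with a neighborhood of the identity in a simply connected Lie group $G$, so that $p$ is the identity and $\mathfrak{k}^-$ is the algebra of right-invariant fields, whose flows are left translations. By \eqref{eq:intrinsic} these flows preserve the line bundle spanned by $L$. So this bundle is spanned near $p$ by a left-invariant field $e_1-ie_2$, with $e_1,e_2$ in the algebra $\mathfrak{l}\cong\mathfrak{k}^-$ of real left-invariant fields. Since $[e_1-ie_2,e_1+ie_2]=2i[e_1,e_2]$, Levi nondegeneracy says that $e_1$, $e_2$, $e_3=[e_1,e_2]$ is a basis of $\mathfrak{l}$. A nonabelian nilpotent algebra of dimension $3$ is a Heisenberg algebra, whose derived algebra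 is its center; so $e_3$ is central.

The dilations $e_1\mapsto e^te_1$, $e_2\mapsto e^te_2$, $e_3\mapsto e^{2t}e_3$ are therefore automorphisms of $\mathfrak{l}$. They integrate to a one-parameter group of automorphisms of $G$ that fix $p$ and multiply the field $e_1-ie_2$ by $e^t$. Its generator is a nonzero field that vanishes at $p$ and belongs to $\mathfrak{h}_p$ by \eqref{eq:intrinsic}. This contradicts Theorem~\ref{thm:CM}(iii).
\end{proof}

For sharpness we repeat the construction of Section~\ref{sec:examples} with the tube $\mathcal{T}:\operatorname{Im}W=(\operatorname{Im}Z)^3$, which has the tangent fields $\partial_Z$, $\partial_W$ (real translations) and $E'=Z\partial_Z+3W\partial_W$ (dilations). Both translations have negative weight, so now both sides should tend to infinity; this calls for an even function $\tau(w)$.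

\begin{proposition}\label{prop:tube}
There is a real-analytic Levi nonflat $M_2$, not generically spherical, with $\dim\mathfrak{aut}^\infty(M_2,0)\ge5$.
\end{proposition}

\begin{proof}
Put $Z=e^\tau(i+z)$, $W=(1+i)e^{3\tau}$; the Jacobian determinant $3(1+i)e^{4\tau}$ has no zeros. With $\theta=\operatorname{Im}\tau$, the equation of $\mathcal{T}$ divided by $e^{3\operatorname{Re}\tau}$ is
\[
\sin3\theta+\cos3\theta=\bigl(\cos\theta+\operatorname{Im}(e^{i\theta}z)\bigr)^3 .
\]
It holds at $\theta=z=0$, where the $\theta$-derivatives of the two sides are $3$ and $0$. So it has a real-analytic solution $\theta=F(z,\bar z)$ with $F(0)=0$. Let $\tau=1/(2w^2)$, so that $\partial_\tau=-w^3\partial_w$. For $w=u(1+iu^2\xi)$ we have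
\[
\tau=\frac1{2u^2}+\frac{-i\xi+\frac12u^2\xi^2}{(1+iu^2\xi)^2},\qquad\operatorname{Im}\tau=-\frac{\xi}{(1+u^4\xi^2)^2}.
\]
Let $\xi(z,\bar z,u)$ be the real-analytic solution of $-\xi/(1+u^4\xi^2)^2=F$ with $\xi(0)=0$, and let $M_2$ be the graph $v=u^3\xi$. Then $(z,w)\mapsto(Z,W)$ maps $M_2\setminus\{w=0\}$ locally diffeomorphically into the part of $\mathcal{T}$ where $\operatorname{Im}Z=e^{\operatorname{Re}\tau}(\cos\theta+\operatorname{Im}(e^{i\theta}z))>0$. There $\ell=-2\partial_Z\partial_{\bar Z}(\operatorname{Im}Z)^3=-3\operatorname{Im}Z\ne0$, so $M_2$ is Levi nonflat. From $\partial_z=e^\tau\partial_Z$ and $\partial_\tau=E'$ we get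
\[
E'=-w^3\partial_w,\qquad\partial_Z=e^{-\tau}\partial_z,\qquad\partial_W=\frac{e^{-3\tau}}{3(1+i)}\bigl(\partial_\tau-(i+z)\partial_z\bigr).
\]
On $M_2$, $e^{-\tau}$ is $e^{-1/(2u^2)}$ times a real-analytic function, so it is flat along $u=0$ from both sides. As in Proposition~\ref{prop:eight}, each of $\partial_Z,\partial_W$, taken on $M_2^+$ or on $M_2^-$ and extended by zero, lies in $\mathfrak{aut}^\infty(M_2,0)$, and these four fields together with $-w^3\partial_w$ are independent.

Suppose $M_2$ is spherical near a point $p$ with $w\neq0$. Then $E',\partial_Z,\partial_W\in\mathfrak{h}_p\cong\mathfrak{su}(2,1)$, and $[E',\partial_Z]=-\partial_Z$, $[E',\partial_W]=-3\partial_W$. A matrix $A\in\mathfrak{su}(2,1)$ is conjugate to $-A^*$, so the multiset of its eigenvalues $\mu_1,\mu_2,\mu_3$ is invariant under $\mu\mapsto-\bar\mu$, and their real parts are $s,0,-s$. The eigenvalues $\mu_i-\mu_j$ of $\operatorname{ad}A$ then have real parts in $\{0,\pm s,\pm2s\}$, and this set cannot contain both $-1$ and $-3$.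
\end{proof}

This proves Theorem~\ref{thm:more}(b).

\subsection{Stabilizers of lines in $\mathfrak{su}(2,1)$}

Parts (c) and (d) need the large subalgebras of $\mathfrak{su}(2,1)$, acting on $\mathbb{C}^3$ with its Hermitian form $\langle\ ,\ \rangle$. A subalgebra that preserves a complex subspace preserves its orthogonal complement, by skew-adjointness; and it has the same invariant complex subspaces as its complexification.

\begin{lemma}\label{lem:stab}
\begin{enumerate}
\item[(i)] The stabilizer in $\mathfrak{su}(2,1)$ of a nonisotropic line has dimension $4$. The stabilizer $\mathfrak{b}$ of an isotropic line has dimension $5$ and is unique up to isomorphism; it has an ideal $\mathfrak{n}$, a Heisenberg algebra, that contains every nilpotent ideal of $\mathfrak{b}$, and $\mathfrak{b}/\mathfrak{n}\cong\mathbb{R}^2$ is abelian.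
\item[(ii)] A solvable subalgebra of dimension $5$ is the stabilizer of an isotropic line.
\item[(iii)] A subalgebra with a nonzero nilpotent ideal has dimension at most $5$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $l$ is nonisotropic, then $\mathbb{C}^3=l\oplus l^\perp$, and the stabilizer is isomorphic to the $4$-dimensional unitary algebra of $l^\perp$, the action on $l$ being fixed by the trace. If $l=\mathbb{C}\epsilon_1$ is isotropic, take $y$ with $\langle\epsilon_1,y\rangle=1$, put $\epsilon_3=y-\frac12\langle y,y\rangle\epsilon_1$, which is isotropic, and let $\epsilon_2$ be a unit vector orthogonal to $\epsilon_1,\epsilon_3$. In this basis the form is $y_1\bar y_3'+y_2\bar y_2'+y_3\bar y_1'$. The stabilizer preserves $l$ and $l^\perp=\mathbb{C}\epsilon_1+\mathbb{C}\epsilon_2$, so it is triangular, and skew-adjointness with trace zero gives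
\[
\mathfrak{b}=\left\{\begin{pmatrix}\lambda&\zeta&it\\0&\bar\lambda-\lambda&-\bar\zeta\\0&0&-\bar\lambda\end{pmatrix}:\ \lambda,\zeta\in\mathbb{C},\ t\in\mathbb{R}\right\}.
\]
Let $\mathfrak{n}=\{\lambda=0\}$. The commutator of two elements of $\mathfrak{n}$ has the single entry $-2i\operatorname{Im}(\zeta\bar\zeta')$ in the corner, so $\mathfrak{n}$ is a Heisenberg algebra, and $\mathfrak{b}/\mathfrak{n}$ is abelian. If $h$ lies in a nilpotent ideal, then $\operatorname{ad}h$ maps $\mathfrak{b}$ into that ideal and is nilpotent there, hence nilpotent on $\mathfrak{b}\otimes\mathbb{C}$; by \eqref{eq:roots}, $h\in\mathfrak{n}$.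

(ii) The complexification of such an algebra $\mathfrak{s}$ is, in a suitable basis, the algebra of all traceless upper triangular matrices, which preserves exactly one line $l$ and one plane $P$, and $l\subset P$. Since $l^\perp$ is an invariant plane, $l\subset l^\perp$. So $l$ is isotropic, $\mathfrak{s}$ lies in its stabilizer, and the dimensions agree.

(iii) A subalgebra of $\mathfrak{sl}_3(\mathbb{C})$ that acts irreducibly on $\mathbb{C}^3$ is reductive, and its center consists of traceless scalars by Schur's lemma; so it is semisimple and has no nonzero nilpotent ideal. Hence our subalgebra preserves a line or a plane, thus a line after passing to the orthogonal complement, and (i) applies.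
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
By parts (a) and (b), $M$ is of infinite type and $N=8$. Since $\dim\mathfrak{g}^\pm\le5$ and $\dim\mathfrak{k}^\pm\le3$, \eqref{eq:count} forces equality in all four bounds. By Lemmas~\ref{lem:real} and~\ref{lem:stab}, $\mathfrak{g}^\pm\cong\mathfrak{b}$, and the nilpotent ideal $\mathfrak{k}^\pm$ of dimension $3$ corresponds to $\mathfrak{n}$. As $[\mathfrak{k}^+,\mathfrak{k}^-]\subset\mathfrak{k}^+\cap\mathfrak{k}^-=0$, the ideal $\mathfrak{k}^+\oplus\mathfrak{k}^-$ is isomorphic to $\mathfrak{n}\oplus\mathfrak{n}$, and the quotient of $\mathfrak{aut}^\infty$ by it is $\mathfrak{g}^+/\mathfrak{k}^+\cong\mathbb{R}^2$.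
\end{proof}

More precisely, the embedding $\mathfrak{aut}^\infty\to\mathfrak{g}^+\oplus\mathfrak{g}^-$ has values in the pairs with the same image in $\mathfrak{aut}^\infty/(\mathfrak{k}^+\oplus\mathfrak{k}^-)$, and these form a space of dimension $5+5-2=8$. So $\mathfrak{aut}^\infty\cong\mathfrak{b}\times_{\mathbb{R}^2}\mathfrak{b}$, the fiber product over an isomorphism of the two quotients $\mathfrak{b}/\mathfrak{n}$.

\begin{proof}[Proof of Theorem~\ref{thm:more}(d)]
The formal bound is \eqref{eq:holf}, and the fields \eqref{eq:table} give equality for $\mathcal{Q}$ in both categories. In finite type the smooth bound is Lemma~\ref{lem:real} with $S=M$. In infinite type let $\mathfrak{h}^\pm=\mathfrak{hol}^\infty|_{M^\pm}$. A field in $\mathfrak{hol}^\infty$ that vanishes on $M^\mp$ near $0$ vanishes at $0$, so these fields form the same algebra $\mathfrak{k}^\pm$ as before, now an ideal of $\mathfrak{hol}^\infty$, and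
\[
\dim\mathfrak{hol}^\infty=\dim\mathfrak{h}^++\dim\mathfrak{k}^-=\dim\mathfrak{h}^-+\dim\mathfrak{k}^+ .
\]
If $N\le3$, Lemma~\ref{lem:real} bounds this by $3+3$. Let $N=8$. If $\mathfrak{k}^+=0$, then $\dim\mathfrak{hol}^\infty=\dim\mathfrak{h}^-\le8$. If $\mathfrak{k}^+\ne0$, it is a nonzero nilpotent ideal of $\mathfrak{h}^+\subset\mathfrak{su}(2,1)$, so $\dim\mathfrak{h}^+\le5$ by Lemma~\ref{lem:stab}(iii), and $\dim\mathfrak{hol}^\infty\le5+3$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{KL}
Ilya Kossovskiy and Bernhard Lamel,
\emph{On the analyticity of CR-diffeomorphisms},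
arXiv:1408.6711 (2014).

\end{thebibliography}
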